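\title{A topological group that embeds in the homeomorphism group of no Tikhonov cube}

\begin{abstract}
We construct, in ZFC, a metrizable topological group of cardinality and weight $\omega_1$ that is not topologically isomorphic to a subgroup of $\operatorname{Aut} I^\tau$, the homeomorphism group of the Tikhonov cube, for any cardinal $\tau$. The same group does not embed in the homeomorphism group of any dyadic compactum or compact absolute retract, and the construction has an analogue of weight $\lambda^+$ for every infinite cardinal $\lambda$. The obstruction is metric: in $C(I^\tau)$, the distances to countably many fixed functions cannot separate uncountably many functions by a uniform amount. The group is built so that every isometric action inducing its topology violates this property. The weight $\omega_1$ is the least possible.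
\end{abstract}

\section{Introduction}

Let $I=[0,1]$. For a cardinal $\tau$ the product $I^\tau$ is the Tikhonov cube. For a compact space $Z$ let $\operatorname{Aut}Z$ be the group of all homeomorphisms of $Z$ onto itself with the compact-open topology; it is a topological group. All topological groups and all compact spaces in this paper are Hausdorff. We say that $G$ \emph{embeds} in $H$ if $G$ is isomorphic, as a topological group, to a subgroup of $H$ with the subspace topology. The following question comes from \cite{Usp21}.

\medskip
\noindent\textbf{Question.} \emph{Does every topological group embed in $\operatorname{Aut}I^\tau$ for some cardinal $\tau$?}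
\medskip

There are good reasons to expect a positive answer. Every topological group embeds in $\operatorname{Aut}K$ for \emph{some} compact $K$ (Theorem~\ref{thm:sharp}(a)), and every compact space is a subspace of a cube. Every second countable group embeds in $\operatorname{Aut}I^\omega$ \cite{Usp86}. Every discrete group, however large, embeds in the group of a cube (Example~\ref{ex:sym}), and the class of groups that do so is closed under subgroups and arbitrary products (Lemma~\ref{lem:prod}). So neither cardinality nor weight is by itself an obstruction. Nevertheless the answer is negative.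

\begin{theorem}\label{thm:A}
There is a metrizable topological group $G$ with $|G|=w(G)=\omega_1$ that does not embed in $\operatorname{Aut}I^\tau$ for any cardinal $\tau$.
\end{theorem}

Here $w$ is the weight, the least cardinality of a base of the topology. The proof uses only that $I^\tau$ is a product of compact spaces of countable weight, and it passes through isometry groups. For a metric space $X$ let $\operatorname{Iso}(X)$ be the group of isometries of $X$ onto itself with the topology of pointwise convergence. For compact $Z$ let $C(Z)$ be the space of continuous real functions on $Z$ with the sup norm. For an infinite cardinal $\lambda$ let $\mathcal P_\lambda$ be the class of all products $\prod_{i\in T}K_i$, where $T$ is any set and the $K_i$ are nonempty compact spaces with $w(K_i)\le\lambda$. Thus $I^\tau$ and $2^\tau=\{0,1\}^\tau$ belong to $\mathcal P_\omega$. A \emph{dyadic compactum} is a continuous image of some $2^\tau$, and a \emph{compact absolute retract} is a retract of some $I^\tau$.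

\begin{theorem}\label{thm:B}
For every infinite cardinal $\lambda$ there is a metrizable topological group $G_\lambda$ with $|G_\lambda|=w(G_\lambda)=\lambda^+$ such that:
\begin{enumerate}
\item[(a)] $G_\lambda$ does not embed in $\operatorname{Iso}(X)$ for any metric space $X$ isometric to a subset of $C(\Pi)$ with $\Pi\in\mathcal P_\lambda$;
\item[(b)] $G_\lambda$ does not embed in $\operatorname{Aut}Z$ for any continuous image $Z$ of a member of $\mathcal P_\lambda$. In particular, $G_\omega$ does not embed in $\operatorname{Aut}Z$ if $Z$ is a dyadic compactum, a compact absolute retract, or a cube $I^\tau$.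
\end{enumerate}
\end{theorem}

Theorem~\ref{thm:A} is the case $\lambda=\omega$, $Z=I^\tau$. The weights cannot be lowered. Recall that a topological group $G$ is \emph{$\omega$-narrow} if for every neighborhood $U$ of $1$ there is a countable set $A\subset G$ with $G=AU$.

\begin{theorem}\label{thm:sharp}
\begin{enumerate}
\item[(a)] Let $\lambda$ be an infinite cardinal. Every topological group of weight at most $\lambda$ embeds in $\operatorname{Aut}K$ for some compact $K$ with $w(K)\le\lambda$. So $\lambda^+$ in Theorem~\ref{thm:B} is the least possible weight.
\item[(b)] Every $\omega$-narrow topological group embeds in some $\operatorname{Aut}I^\tau$; in particular, so does every second countable one (in $\operatorname{Aut}I^\omega$). So $\omega_1$ in Theorem~\ref{thm:A} is the least possible weight, also among metrizable groups.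
\end{enumerate}
\end{theorem}

The proof of Theorem~\ref{thm:B} has a metric half and an algebraic half. Section~\ref{sec:aut} turns homeomorphisms of $Z$ into isometries of $C(Z)$, and Section~\ref{sec:prof} isolates a property of the metric space $C(\Pi)$ that fails in $\ell_\infty$. Section~\ref{sec:link} translates this property into a constraint on subgroups of $\operatorname{Iso}(X)$: certain ``linked'' pairs of elements must move points by almost the same amount. Sections~\ref{sec:types} and~\ref{sec:group} build a group in which a short chain of linked pairs leads from an element near the identity to an element far from it. The argument is in ZFC and the group is explicit. Theorem~\ref{thm:sharp} is proved in Section~\ref{sec:sharp}. Throughout, $\lambda$ is an infinite cardinal, identified with the set of ordinals $\alpha<\lambda$.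

\section{Homeomorphisms of $Z$ as isometries of $C(Z)$}\label{sec:aut}

We use three standard facts. An injective homomorphism $\phi\colon G\to H$ of topological groups is an embedding if and only if the preimages of the members of a neighborhood base at $1_H$ form a neighborhood base at $1_G$. For a metric space $(X,d)$, the group $\operatorname{Iso}(X)$ is a topological group, and the sets $\{g: d(g\xi_i,\xi_i)<\eta \text{ for } i\le r\}$ with $\xi_1,\dots,\xi_r\in X$, $\eta>0$, form a base at the identity. For compact $Z$, the compact-open topology on $\operatorname{Aut}Z$ is the topology of uniform convergence for the unique uniformity of $Z$, whose entourages are the neighborhoods of the diagonal $\Delta\subset Z\times Z$; so the sets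
\[
[W]=\{g\in\operatorname{Aut}Z:(z,gz)\in W\text{ for all }z\in Z\},\qquad W\supset\Delta\text{ open},
\]
form a base at the identity. The next lemma expresses this base through functions. We will apply it to four different families $\mathcal F$.

\begin{lemma}\label{lem:base}
Let $Z$ be a nonempty compact space and let $\mathcal F\subset C(Z)$ separate the points of $Z$. Then the sets
\[
U(f_1,\dots,f_r;\eta)=\{g\in\operatorname{Aut}Z:\|f_i\circ g-f_i\|<\eta\text{ for }i\le r\},\qquad f_i\in\mathcal F,\ \eta>0,
\]
form a base at the identity of $\operatorname{Aut}Z$.
\end{lemma}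

\begin{proof}
A continuous function on $Z$ attains its maximum, so $U(f_1,\dots,f_r;\eta)=[W]$ for the open set $W=\{(z,z'):|f_i(z)-f_i(z')|<\eta\text{ for }i\le r\}$. Conversely, let $W\supset\Delta$ be open. The closed sets $\{(z,z'):|f_i(z)-f_i(z')|\le\eta\text{ for }i\le r\}$ form a downward directed family, and their intersection is $\Delta$ because $\mathcal F$ separates points. By compactness of $(Z\times Z)\setminus W$, one of them lies in $W$, and the corresponding set $U(f_1,\dots,f_r;\eta)$ lies in $[W]$.
\end{proof}

\begin{lemma}\label{lem:iso}
For a nonempty compact space $Z$, the map that sends $g$ to the isometry $f\mapsto f\circ g^{-1}$ is an embedding of $\operatorname{Aut}Z$ in $\operatorname{Iso}(C(Z))$.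
\end{lemma}

\begin{proof}
The map is a homomorphism, and it is injective because $C(Z)$ separates points. Substituting $gz$ for $z$ gives $\|f\circ g^{-1}-f\|=\|f-f\circ g\|$. Hence the preimages of the basic neighborhoods of the identity in $\operatorname{Iso}(C(Z))$ are the sets of Lemma~\ref{lem:base} for $\mathcal F=C(Z)$.
\end{proof}

\begin{example}[permutation groups]\label{ex:sym}
Let $Y$ be a set and $\operatorname{Sym}(Y)$ the group of its permutations, with the group topology in which the pointwise stabilizers of finite sets form a base at the identity. Let it act on $I^Y$ by $(gz)(y)=z(g^{-1}y)$. For the coordinate function $f_y(z)=z(y)$ we get $\|f_y\circ g-f_y\|=\sup_z|z(g^{-1}y)-z(y)|$, which is $0$ if $gy=y$ and $1$ otherwise. By Lemma~\ref{lem:base} with $\mathcal F=\{f_y:y\in Y\}$, the group $\operatorname{Sym}(Y)$ embeds in $\operatorname{Aut}I^Y$. If $G$ has a base $\mathcal H$ at $1$ consisting of open subgroups, then $G$ embeds in $\operatorname{Sym}(Y)$ for the disjoint union $Y$ of the coset spaces $G/H$, $H\in\mathcal H$: the stabilizer of the point $gH$ is the open subgroup $gHg^{-1}$, and that of the point $H$ is $H$. So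 such a $G$, for instance a discrete group, embeds in the group of a cube.
\end{example}

\begin{lemma}\label{lem:prod}
Let $Z_j$, $j\in J$, be nonempty compact spaces. The coordinatewise action embeds $\prod_j\operatorname{Aut}Z_j$ in $\operatorname{Aut}\prod_jZ_j$. Hence a product of groups, each of which embeds in the group of a cube, embeds in the group of a cube.
\end{lemma}

\begin{proof}
The action gives an injective homomorphism. Let $\mathrm{pr}_j$ be the $j$-th projection of $\prod_jZ_j$. The functions $f\circ\mathrm{pr}_j$ with $j\in J$, $f\in C(Z_j)$, separate points. For $g=(g_j)_j$ we have $f\circ\mathrm{pr}_j\circ g=f\circ g_j\circ\mathrm{pr}_j$, and $\mathrm{pr}_j$ is onto, so $\|f\circ\mathrm{pr}_j\circ g-f\circ\mathrm{pr}_j\|=\|f\circ g_j-f\|$. By Lemma~\ref{lem:base}, applied to the product and to each factor, the preimages of a base at the identity form a base of the product topology at the identity. Finally, a product of cubes is a cube.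
\end{proof}

\section{Distances to a small set in $C(\Pi)$}\label{sec:prof}

The space $C(I^\tau)$ is large: the $\tau$ coordinate functions are at distance $1$ from each other. What is small is the part of it that can be seen from a countable set. For a metric space $(X,d)$ and a nonempty set $H\subset X$ put
\[
d_H(x,x')=\sup_{h\in H}|d(x,h)-d(x',h)|\qquad(x,x'\in X).
\]
This is a pseudometric with $d_H\le d$. It measures how well $x$ and $x'$ can be told apart by their distances to the points of $H$. Two examples show the two possible behaviors.

\begin{example}[coordinate functions]\label{ex:coord}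
Let $X=C(I^\tau)$, let $A\subset\tau$, and let $H$ consist of functions that depend only on the coordinates in $A$. Let $f_i(z)=z(i)$ with $i\notin A$. For $h\in H$ the values $h(z)$ and $z(i)$ can be chosen independently, so
\[
\|f_i-h\|=\max\{1-\min h,\ \max h-0\}.
\]
Only the largest value $1$ and the smallest value $0$ of $f_i$ enter. Thus $d_H(f_i,f_{i'})=0$ for all $i,i'\notin A$, although $\|f_i-f_{i'}\|=1$ for $i\neq i'$.
\end{example}

\begin{example}[sign vectors]\label{ex:sign}
Let $X=\ell_\infty$, the bounded real sequences with the sup norm, and let $H=\{e_\alpha:\alpha<\omega\}$ be the set of unit vectors. For $s\subset\omega$ let $x_s(\gamma)=1$ if $\gamma\in s$ and $x_s(\gamma)=-1$ otherwise. All entries of $x_s-e_\alpha$ other than the $\alpha$-th are $\pm1$, and the $\alpha$-th entry is $0$ if $\alpha\in s$ and $-2$ if $\alpha\notin s$. Hence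
\[
\|x_s-e_\alpha\|=1\quad(\alpha\in s),\qquad \|x_s-e_\alpha\|=2\quad(\alpha\notin s).
\]
The distances from $x_s$ to the countable set $H$ encode $s$, and $d_H(x_s,x_{s'})=1$ whenever $s\ne s'$.
\end{example}

The computation of Example~\ref{ex:coord} works for every function in place of $f_i$, once the constants $1$ and $0$ are replaced by the maximum and the minimum over the fibers of the projection to the coordinates in $A$.

\begin{lemma}\label{lem:prof}
Let $\Pi\in\mathcal P_\lambda$, let $H\subset C(\Pi)$ be nonempty with $|H|\le\lambda$, and let $c>0$. Then $C(\Pi)$ is a union of at most $\lambda$ sets of $d_H$-diameter at most $c$.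
\end{lemma}

\begin{proof}
Let $\Pi=\prod_{i\in T}K_i$.

\emph{Step 1: $H$ lives on a factor of weight at most $\lambda$.} The continuous functions that depend on finitely many coordinates form a subalgebra of $C(\Pi)$ that contains the constants and separates points. By the Stone--Weierstrass theorem every $F\in C(\Pi)$ is a uniform limit of functions $F_n$ that depend on finite sets $A_n\subset T$, so $F$ depends only on the coordinates in the countable set $\bigcup_nA_n$. Hence there is $A\subset T$ with $|A|\le\lambda$ such that all $h\in H$ depend only on the coordinates in $A$. Write $\Pi=Y\times Y'$ with $Y=\prod_{i\in A}K_i$, $Y'=\prod_{i\in T\setminus A}K_i$, and let $\pi\colon\Pi\to Y$ be the projection. Fix $y'_0\in Y'$, which exists because the factors are nonempty. Every $h\in H$ equals $\varphi\circ\pi$ for the continuous function $\varphi(y)=h(y,y'_0)$.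

As a product of at most $\lambda$ spaces of weight at most $\lambda$, the space $Y$ has weight at most $\lambda$. Therefore $C(Y)$ has a dense subset $D$ with $|D|\le\lambda$: take a base of size at most $\lambda$, choose an Urysohn function for each pair of basic sets with disjoint closures, note that these functions separate points, and let $D$ be the set of polynomials in them with rational coefficients.

\emph{Step 2: fiberwise maximum and minimum.} For $F\in C(\Pi)$ and $y\in Y$ put
\[
\overline F(y)=\max_{y'\in Y'}F(y,y'),\qquad \underline F(y)=\min_{y'\in Y'}F(y,y').
\]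
For real $a$, the set $\{\overline F>a\}=\pi(\{F>a\})$ is open because $\pi$ is an open map, and $\{\overline F\ge a\}=\pi(\{F\ge a\})$ is compact, hence closed. So $\overline F$ is continuous, and so is $\underline F=-\overline{(-F)}$. Since $|t|=\max\{t,-t\}$, for $\varphi\in C(Y)$ we have
\[
\|F-\varphi\circ\pi\|=\sup_{y\in Y}\ \sup_{y'\in Y'}|F(y,y')-\varphi(y)|=\sup_{y\in Y}\max\{\overline F(y)-\varphi(y),\ \varphi(y)-\underline F(y)\}.
\]
If $F$ is replaced by $F'$, both terms under the maximum change by at most $M=\max\{\|\overline F-\overline{F'}\|,\|\underline F-\underline{F'}\|\}$, so the right-hand side changes by at most $M$. As every $h\in H$ has the form $\varphi\circ\pi$,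
\begin{equation}\label{eq:dH}
d_H(F,F')\le\max\{\|\overline F-\overline{F'}\|,\ \|\underline F-\underline{F'}\|\}.
\end{equation}

\emph{Step 3: the cover.} For $(a,b)\in D\times D$ consider the set of all $F$ with $\|\overline F-a\|<c/2$ and $\|\underline F-b\|<c/2$. These at most $\lambda$ sets cover $C(\Pi)$ because $D$ is dense, and each has $d_H$-diameter at most $c$ by \eqref{eq:dH}.
\end{proof}

The bound on $w(K_i)$ is used only for the size of $D$; no bound on $|T|$ is needed, because Step~2 compresses all coordinates outside $A$ into two functions on $Y$. In Example~\ref{ex:sign} a set of $d_H$-diameter at most $1/2$ contains at most one $x_s$. So the unit vectors together with uncountably many sign vectors form a metric space that is not isometric to a subset of $C(\Pi)$ for any $\Pi\in\mathcal P_\omega$. This is the obstruction in its simplest form. What remains is to force such a configuration to appear in \emph{every} metric space whose isometry group contains a given topological group.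

\section{Linked pairs}\label{sec:link}

A \emph{seminorm} on a group $G$ is a function $p\colon G\to[0,\infty)$ with $p(1)=0$, $p(g^{-1})=p(g)$ and $p(gh)\le p(g)+p(h)$. Applying subadditivity to $\theta g\theta^{-1}$ and to $g=\theta^{-1}(\theta g\theta^{-1})\theta$ gives
\begin{equation}\label{eq:conj}
|p(\theta g\theta^{-1})-p(g)|\le 2p(\theta).
\end{equation}
If $(X,d)$ is a metric space and $\xi_1,\dots,\xi_r\in X$, $r\geq1$, the \emph{displacement}
\[
p(g)=\max_{i\le r}d(g\xi_i,\xi_i)
\]
is a continuous seminorm on $\operatorname{Iso}(X)$, since $d(g^{-1}\xi,\xi)=d(\xi,g\xi)$ and $d(gh\xi,\xi)\le d(gh\xi,g\xi)+d(g\xi,\xi)=d(h\xi,\xi)+d(g\xi,\xi)$. The sets $\{p<\eta\}$, for displacements $p$ and $\eta>0$, are the basic neighborhoods of the identity. Displacements are tied to Section~\ref{sec:prof} by the identity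
\begin{equation}\label{eq:disp}
p(h^{-1}x)=\max_{i\le r}d(x\xi_i,h\xi_i).
\end{equation}

The vectors $x_s$ and $e_\alpha$ of Example~\ref{ex:sign} lie in the additive group $E_0$ of bounded integer sequences, and for the action of $E_0$ on itself by translations the displacement of the point $0$ is the norm. But a topological embedding $G\subset\operatorname{Iso}(X)$ does not preserve any particular seminorm. The group $E_0$ is discrete in the norm, and in the embedding of Example~\ref{ex:sym} the displacement of a coordinate function is $1$ for every nonzero element, so norms $1$ and $2$ are no longer distinguished. We need a version of Example~\ref{ex:sign} that makes sense for an unknown continuous seminorm $p$. By \eqref{eq:conj}, one thing that every such $p$ respects is conjugation by elements close to the identity. This suggests the following definition. Fix a family $\mathcal S$ of $\lambda^+$ distinct subsets of $\lambda$; it exists because $2^\lambda\ge\lambda^+$.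

\begin{definition}\label{def:link}
Let $G$ be a group, $W\subset G$ and $a,b\in G$. The pair $(a,b)$ is \emph{$W$-linked} if there are families $(h_\alpha)_{\alpha<\lambda}$, $(x_s)_{s\in\mathcal S}$ in $G$ and $(\theta_{s,\alpha})_{s\in\mathcal S,\alpha<\lambda}$ in $W$ such that
\[
h_\alpha^{-1}x_s=\theta_{s,\alpha}\,a\,\theta_{s,\alpha}^{-1}\quad(\alpha\in s),\qquad h_\alpha^{-1}x_s=\theta_{s,\alpha}\,b\,\theta_{s,\alpha}^{-1}\quad(\alpha\notin s).
\]
\end{definition}

\begin{lemma}\label{lem:link}
Let $X\subset C(\Pi)$ with $\Pi\in\mathcal P_\lambda$, let $G$ be a subgroup of $\operatorname{Iso}(X)$, and let $p$ be the displacement of $\xi_1,\dots,\xi_r\in X$. If $(a,b)$ is $W$-linked in $G$ and $p\le\delta$ on $W$, then $|p(a)-p(b)|\le4\delta$.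
\end{lemma}

\begin{proof}
Let $c>0$ and $H=\{h_\alpha\xi_i:\alpha<\lambda,\ i\le r\}\subset C(\Pi)$. Cover $C(\Pi)$ by at most $\lambda$ sets of $d_H$-diameter at most $c$, using Lemma~\ref{lem:prof}. To each $s\in\mathcal S$ assign an $r$-tuple of these sets whose $i$-th member contains $x_s\xi_i$. There are at most $\lambda^r=\lambda$ such tuples and $|\mathcal S|=\lambda^+$, so some $s\ne s'$ receive the same tuple. Then
\[
\bigl|\,\|x_s\xi_i-h_\alpha\xi_i\|-\|x_{s'}\xi_i-h_\alpha\xi_i\|\,\bigr|\le c\qquad\text{for all }\alpha<\lambda,\ i\le r,
\]
and \eqref{eq:disp} gives $|p(h_\alpha^{-1}x_s)-p(h_\alpha^{-1}x_{s'})|\le c$ for all $\alpha$. After exchanging $s$ and $s'$ if necessary, there is $\alpha\in s\setminus s'$. By \eqref{eq:conj}, $p(h_\alpha^{-1}x_s)$ is within $2\delta$ of $p(a)$, and $p(h_\alpha^{-1}x_{s'})$ is within $2\delta$ of $p(b)$. So $|p(a)-p(b)|\le c+4\delta$, and $c>0$ was arbitrary.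
\end{proof}

\begin{remark}
In an abelian group only the pairs $(a,a)$ are linked. Indeed, if $a\ne b$, then $x_s$ determines $s=\{\alpha:h_\alpha^{-1}x_s=a\}$, so the $x_s$ are distinct, while all of them lie in $\{h_0a,h_0b\}$. The group we construct therefore needs many noncommuting elements near the identity.
\end{remark}

Lemma~\ref{lem:link} dictates the plan. We want a neighborhood $V$ of $1$ and chains $a_0,a_1,\dots,a_L$ with $a_0$ close to $1$, with $a_L\notin V$, and with consecutive pairs $W$-linked, where $W$ is so small that $4L\delta$ is less than the gap between $p(a_0)$ and $p(a_L)$. Since $\delta$ must be chosen after $L$, the length of the chain must not grow when $W$ shrinks. Example~\ref{ex:sign}, where a link doubles the norm, is suited to this: going from norm $2^{-L}$ to norm $1$ takes $L$ doublings, at whatever scale the conjugating elements live.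

\section{Linking norm $m$ to norm $2m$}\label{sec:types}

We look for links among translations of a group of bounded integer-valued functions, with signed permutations of the coordinates as conjugating elements. Multiply Example~\ref{ex:sign} by $m$. Up to permuting coordinates and changing signs, $mx_s-me_\alpha$ is $(0,m,m,\dots)$ if $\alpha\in s$ and $(2m,m,m,\dots)$ if $\alpha\notin s$. This gives one link, but links of this kind do not form a chain: the next one starts at $(0,2m,2m,\dots)$, which is not a signed permutation of $(2m,m,m,\dots)$. The remedy is to replace each coordinate by a row of $\lambda$ coordinates and to use only vectors in which every admissible absolute value occurs $\lambda$ times. Among such vectors the norm determines the orbit.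

Let $E$ be the group of bounded functions $\lambda\times\lambda\to\mathbb Z$ with the sup norm $\|\cdot\|$. A \emph{signed permutation} is a map $\sigma\colon E\to E$ of the form $(\sigma z)(i)=\varepsilon(i)\,z(\rho^{-1}(i))$, where $\rho$ is a permutation of $\lambda\times\lambda$ and $\varepsilon\colon\lambda\times\lambda\to\{1,-1\}$. It is an additive isometry of $E$ onto itself; in particular $\sigma(0)=0$. For $y\in E$ let $t_y(z)=y+z$. Since $\sigma t_y\sigma^{-1}(z)=\sigma(y+\sigma^{-1}z)=\sigma y+z$,
\begin{equation}\label{eq:tr}
t_{\sigma y}=\sigma\,t_y\,\sigma^{-1}.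
\end{equation}

For an integer $m\ge1$, an element $z\in E$ has \emph{type $m$} if $|z|$ takes exactly the values $0,1,\dots,m$, each at $\lambda$ points. Then $\|z\|=m$.

\begin{lemma}\label{lem:orbit}
If $z,z'\in E$ have type $m$, then $z'=\sigma z$ for a signed permutation $\sigma$.
\end{lemma}

\begin{proof}
For $0\le n\le m$ the sets $\{|z|=n\}$ and $\{|z'|=n\}$ have cardinality $\lambda$. Bijections between them combine to a permutation $\rho$ of $\lambda\times\lambda$ with $|z(\rho^{-1}(i))|=|z'(i)|$ for all $i$. Choose $\varepsilon(i)=\pm1$ with $\varepsilon(i)z(\rho^{-1}(i))=z'(i)$.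
\end{proof}

For $m\ge1$ fix a map $r_m\colon\lambda\to\{0,\dots,m\}$ all of whose fibers have cardinality $\lambda$. For $s\subset\lambda$ and $\alpha<\lambda$ define elements of $E$ by
\[
y_m(\gamma,\beta)=r_m(\beta),\qquad
x^m_s(\gamma,\beta)=\begin{cases}r_m(\beta)&\gamma\in s,\\-r_m(\beta)&\gamma\notin s,\end{cases}\qquad
h^m_\alpha(\gamma,\beta)=\begin{cases}m&\gamma=\alpha,\\0&\gamma\ne\alpha.\end{cases}
\]
Think of $\gamma$ as the row index: $x_s^m$ carries the sign pattern of $s$ on its rows, and $h^m_\alpha$ is the constant $m$ on row $\alpha$. The element $y_m$ has type $m$, since $\{y_m=n\}=\lambda\times r_m^{-1}(n)$. For $\lambda=\omega$, $m=1$ and $r_1=(0,1,0,1,\dots)$, the rows of $x^1_s-h^1_\alpha$ are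
\[
\begin{array}{l|rrrrr}
\gamma\ne\alpha,\ \gamma\in s&0&1&0&1&\cdots\\
\gamma\ne\alpha,\ \gamma\notin s&0&-1&0&-1&\cdots\\
\gamma=\alpha,\ \alpha\in s&-1&0&-1&0&\cdots\\
\gamma=\alpha,\ \alpha\notin s&-1&-2&-1&-2&\cdots
\end{array}
\]
So $x^1_s-h^1_\alpha$ has type $1$ if $\alpha\in s$. If $\alpha\notin s$, row $\alpha$ supplies infinitely many entries of absolute value $2$, the other rows supply the values $0$ and $1$, and the type is $2$.

\begin{lemma}\label{lem:type}
The element $x^m_s-h^m_\alpha$ has type $m$ if $\alpha\in s$ and type $2m$ if $\alpha\notin s$.
\end{lemma}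

\begin{proof}
Let $z=x^m_s-h^m_\alpha$. No value is taken at more than $|\lambda\times\lambda|=\lambda$ points, so it suffices to find the values of $|z|$ and to see that each is taken at least $\lambda$ times. On each row $\gamma\ne\alpha$ we have $|z(\gamma,\beta)|=r_m(\beta)$, which takes exactly the values $0,\dots,m$, each $\lambda$ times. If $\alpha\in s$, then $|z(\alpha,\beta)|=m-r_m(\beta)\in\{0,\dots,m\}$ and no new value appears. If $\alpha\notin s$, then $|z(\alpha,\beta)|=m+r_m(\beta)$ takes exactly the values $m,\dots,2m$, each $\lambda$ times.
\end{proof}

By Lemmas~\ref{lem:orbit} and~\ref{lem:type}, for $m=2^k$ ($k\ge0$), $s\in\mathcal S$ and $\alpha<\lambda$ we can choose a signed permutation $\sigma^m_{s,\alpha}$ such that $x^m_s-h^m_\alpha$ equals $\sigma^m_{s,\alpha}y_m$ if $\alpha\in s$ and $\sigma^m_{s,\alpha}y_{2m}$ if $\alpha\notin s$. By \eqref{eq:tr},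
\begin{equation}\label{eq:links}
t_{h^m_\alpha}^{-1}\,t_{x^m_s}=t_{x^m_s-h^m_\alpha}=\begin{cases}\sigma^m_{s,\alpha}\,t_{y_m}\,(\sigma^m_{s,\alpha})^{-1}&\alpha\in s,\\[2pt] \sigma^m_{s,\alpha}\,t_{y_{2m}}\,(\sigma^m_{s,\alpha})^{-1}&\alpha\notin s.\end{cases}
\end{equation}
Let $\Gamma$ be the group of isometries of $E$ generated by all $t_{y_m}$, $t_{x^m_s}$, $t_{h^m_\alpha}$ and $\sigma^m_{s,\alpha}$ with $m$ a power of $2$, $s\in\mathcal S$, $\alpha<\lambda$. We regard $\Gamma$ as an abstract group. It has at most $\lambda^+$ generators, so $|\Gamma|\le\lambda^+$. If $\gamma\in s\setminus s'$ and $r_1(\beta)=1$, then $x^1_s(\gamma,\beta)=1\ne-1=x^1_{s'}(\gamma,\beta)$, so the translations $t_{x^1_s}$, $s\in\mathcal S$, are distinct. Hence $|\Gamma|=\lambda^+$.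

\section{The group $G_\lambda$}\label{sec:group}

It remains to find a group topology in which the signed permutations are much closer to the identity than the translations. The displacement $\|g(0)\|$ of the point $0\in E$ vanishes on signed permutations and equals $\|y\|$ on $t_y$. But to declare the elements with small $\|g(0)\|$ close to the identity is not compatible with conjugation by a fixed element: $t_y\sigma t_y^{-1}(0)=y-\sigma y$ need not vanish. We first give the signed permutations a positive size, the smallest one. For $g\in\Gamma$ put
\[
\ell(g)=\max\{\|g(0)\|,1\}\quad(g\ne\mathrm{id}),\qquad \ell(\mathrm{id})=0 .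
\]
This is a seminorm on $\Gamma$. It is symmetric because $\|g(0)\|$ is. If $g,h\ne\mathrm{id}$, then $\ell(g)+\ell(h)$ is at least $2$ and at least $\|g(0)\|+\|h(0)\|\ge\|gh(0)\|$; if $g$ or $h$ is the identity, subadditivity is an equality. For $j\ge1$ the rescaled function
\[
N_j(g)=\min\{1,2^{-j}\ell(g)\}
\]
is again a seminorm, because $\min\{1,u+v\}\le\min\{1,u\}+\min\{1,v\}$ for $u,v\ge0$. It takes values in $[0,1]$, and $N_j(g)\ge2^{-j}$ for $g\ne\mathrm{id}$.

A single $N_j$ induces the discrete topology. To have all scales at once, we take one copy of $\Gamma$ for each scale. Let $G_\lambda=\bigoplus_{j\ge1}\Gamma$ be the group of sequences $g=(g_j)_{j\ge1}$ in $\Gamma$ with $g_j=\mathrm{id}$ for all but finitely many $j$, and put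
\[
N(g)=\max_{j\ge1}N_j(g_j)\in[0,1],\qquad V_\delta=\{g\in G_\lambda:N(g)<\delta\}.
\]
Then $N$ is a seminorm that vanishes only at $1$. Let $\iota_j\colon\Gamma\to G_\lambda$ be the inclusion of the $j$-th summand; $N(\iota_j(g))=N_j(g)$. The conjugation problem disappears: a fixed element occupies finitely many summands, and sufficiently small elements are trivial there.

\begin{lemma}\label{lem:top}
The sets $V_\delta$, $\delta>0$, form a base at $1$ of a group topology on $G_\lambda$. It is induced by the metric $N(g^{-1}h)$, and $|G_\lambda|=w(G_\lambda)=\lambda^+$.
\end{lemma}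

\begin{proof}
A filter base $\mathcal V$ of subsets of a group, all containing $1$, is a neighborhood base at $1$ of a group topology if for all $V\in\mathcal V$ and all $g$ there are $V',V'',V'''\in\mathcal V$ with $(V')^{-1}\subset V$, $V''V''\subset V$ and $gV'''g^{-1}\subset V$. Here $V_\delta^{-1}=V_\delta$ and $V_{\delta/2}V_{\delta/2}\subset V_\delta$. Let $g\in G_\lambda$ with $g_j=\mathrm{id}$ for $j>n$, and let $\delta'=\min\{\delta,2^{-n}\}$. If $v\in V_{\delta'}$ and $j\le n$, then $N_j(v_j)<2^{-n}\le2^{-j}$, so $v_j=\mathrm{id}$. Thus $g$ and $v$ have disjoint supports and commute, and $gV_{\delta'}g^{-1}=V_{\delta'}\subset V_\delta$. In the resulting topology the sets $gV_\delta$ form a base at $g$, and they are the open balls of the metric $N(g^{-1}h)$.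

There are $\lambda^+$ finitely supported sequences in a set of cardinality $\lambda^+$, so $|G_\lambda|=\lambda^+$. The balls of rational radius form a base, so $w(G_\lambda)\le\lambda^+$. Distinct points of $\iota_1(\Gamma)$ are at distance at least $1/2$, so the open balls of radius $1/4$ around them are $\lambda^+$ pairwise disjoint nonempty open sets, and $w(G_\lambda)\ge\lambda^+$.
\end{proof}

\begin{remark}
With the product topology of discrete copies of $\Gamma$, the same abstract group embeds in the group of a cube, by Example~\ref{ex:sym} and Lemma~\ref{lem:prod}. The topology of $N$ is finer, and the difference is that the condition $N(g)<1$ restricts all coordinates at once.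
\end{remark}

For $0\le k\le j$ put $a_{j,k}=\iota_j(t_{y_{2^k}})$, and let $W_j=\{g\in G_\lambda:N(g)\le2^{-j}\}$.

\begin{lemma}\label{lem:chain}
We have $N(a_{j,k})=2^{k-j}$ for $0\le k\le j$, and the pair $(a_{j,k},a_{j,k+1})$ is $W_j$-linked in $G_\lambda$ for $0\le k<j$.
\end{lemma}

\begin{proof}
Since $\ell(t_{y_{2^k}})=\|y_{2^k}\|=2^k$, we get $N(a_{j,k})=\min\{1,2^{k-j}\}=2^{k-j}$. Let $m=2^k$ and apply $\iota_j$ to \eqref{eq:links}. This gives the relations of Definition~\ref{def:link} with $h_\alpha=\iota_j(t_{h^m_\alpha})$, $x_s=\iota_j(t_{x^m_s})$ and $\theta_{s,\alpha}=\iota_j(\sigma^m_{s,\alpha})$. As $\sigma^m_{s,\alpha}(0)=0$, we have $\ell(\sigma^m_{s,\alpha})\le1$, so $\theta_{s,\alpha}\in W_j$.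
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Metrizability, cardinality and weight are given by Lemma~\ref{lem:top}.

(a) Suppose that $G=G_\lambda$ is a topological subgroup of $\operatorname{Iso}(X)$, where we may assume $X\subset C(\Pi)$, $\Pi\in\mathcal P_\lambda$. Both directions of the equality of topologies are used. First, $V_1$ is a neighborhood of $1$ in the topology induced from $\operatorname{Iso}(X)$. So there are a displacement $p$ and $\eta>0$ such that $p(g)<\eta$ implies $N(g)<1$ for $g\in G$; that is,
\[
N(g)=1\ \Longrightarrow\ p(g)\ge\eta .
\]
Second, $p$ is continuous at $1$ in the topology of $N$, and every $V_\delta$ contains $W_j$ for all large $j$. Choose, in this order,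
\begin{itemize}
\item $L\ge1$ with $p\le\eta/2$ on $W_L$;
\item $\delta=\eta/(16L)$;
\item $j\ge L$ with $p\le\delta$ on $W_j$.
\end{itemize}
Consider the chain $a_{j,j-L},\,a_{j,j-L+1},\dots,a_{j,j}$. By Lemma~\ref{lem:chain}, $N(a_{j,j-L})=2^{-L}$, so $p(a_{j,j-L})\le\eta/2$; $N(a_{j,j})=1$, so $p(a_{j,j})\ge\eta$; and the $L$ consecutive pairs are $W_j$-linked. Lemma~\ref{lem:link} gives
\[
\eta\le p(a_{j,j})\le p(a_{j,j-L})+4L\delta\le\frac\eta2+\frac\eta4<\eta,
\]
a contradiction.

(b) Let $q\colon\Pi\to Z$ be a continuous surjection with $\Pi\in\mathcal P_\lambda$. Then $\|f\circ q-f'\circ q\|=\|f-f'\|$, so $C(Z)$ is isometric to a subset of $C(\Pi)$. By Lemma~\ref{lem:iso}, an embedding of $G_\lambda$ in $\operatorname{Aut}Z$ would give an embedding in $\operatorname{Iso}(C(Z))$, contrary to (a). Dyadic compacta are continuous images of the spaces $2^\tau\in\mathcal P_\omega$, and retracts of $I^\tau$, including $I^\tau$ itself, are continuous images of $I^\tau\in\mathcal P_\omega$.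
\end{proof}

\begin{remark}
The doubling is what permits the order $L,\delta,j$. If only the norms $m$ and $m+1$ were linked, the passage from $N=2^{-L}$ to $N=1$ in the $j$-th summand would take $2^j-2^{j-L}$ steps. Each step costs $4\delta$, and $\delta$ need not be smaller than $2^{-j}$, which is the supremum on $W_j$ of the continuous seminorm $N$ itself. The total error would then not tend to $0$ as $j\to\infty$.
\end{remark}

\section{The weight cannot be lowered}\label{sec:sharp}

For part (a) of Theorem~\ref{thm:sharp} we let $G$ act on a Banach space of density at most $\lambda$ whose vectors detect the topology of $G$, and take for $K$ the dual unit ball. We use the standard Birkhoff--Kakutani construction: for every neighborhood $U$ of $1$ in a topological group $G$ there is a continuous seminorm $q_U$ on $G$ with $q_U\ge1$ outside $U$.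

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(a)]
Let $w(G)\le\lambda$. Then $G$ has a base $\mathcal U$ at $1$ and a dense subset, both of cardinality at most $\lambda$. The group acts on the Banach space $\ell_\infty(G)$ of bounded real functions by the linear isometries $(gf)(x)=f(g^{-1}x)$.

\emph{The vectors $f_U$.} For $U\in\mathcal U$ put $f_U=\min\{1,q_U\}$. For $g,x\in G$,
\[
|f_U(g^{-1}x)-f_U(x)|\le|q_U(g^{-1}x)-q_U(x)|\le q_U(g^{-1})=q_U(g),
\]
so $\|gf_U-g'f_U\|=\|g'^{-1}gf_U-f_U\|\le q_U(g'^{-1}g)$. Hence $g\mapsto gf_U$ is norm-continuous, and the orbit $Gf_U$ has density at most $\lambda$. Evaluation at $x=1$ gives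
\begin{equation}\label{eq:detect}
\|gf_U-f_U\|\ge f_U(g^{-1})-f_U(1)=1\qquad(g\notin U).
\end{equation}

\emph{The space $B$.} Let $B$ be the closed linear span of $\bigcup_{U\in\mathcal U}Gf_U$. It is $G$-invariant. The rational linear combinations of points from dense subsets of the orbits form a dense set $D\subset B$ with $|D|\le\lambda$. For each $b\in B$ the map $g\mapsto gb$ is norm-continuous. For $b=hf_U$ it is the composition of $g\mapsto gh$ with the orbit map of $f_U$; the property passes to linear combinations; and it passes to the closure by $\|gb-g'b\|\le2\|b-b'\|+\|gb'-g'b'\|$.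

\emph{The space $K$.} Let $K$ be the unit ball of the dual space $B^*$ with the weak* topology, compact by the Banach--Alaoglu theorem. The map $\phi\mapsto(\phi(b))_{b\in D}$ is a continuous injection of $K$ into $\prod_{b\in D}[-\|b\|,\|b\|]$, hence a homeomorphism onto its image, so $w(K)\le\lambda$. The formula $(g\phi)(b)=\phi(g^{-1}b)$ defines an action of $G$ on $K$ by weak* homeomorphisms. The evaluations $\hat b(\phi)=\phi(b)$, $b\in B$, are continuous and separate the points of $K$. By the Hahn--Banach theorem,
\[
\sup_{\phi\in K}|\hat b(g\phi)-\hat b(\phi)|=\sup_{\phi\in K}|\phi(g^{-1}b-b)|=\|g^{-1}b-b\|=\|gb-b\| .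
\]
By Lemma~\ref{lem:base}, the preimages in $G$ of a base at the identity of $\operatorname{Aut}K$ are the sets $\{g:\|gb_i-b_i\|<\eta\text{ for }i\le r\}$. They are open in $G$ and contain $1$, and by \eqref{eq:detect} the set $\{g:\|gf_U-f_U\|<1\}$ lies in $U$. So they form a base at $1$ in $G$. The kernel of $G\to\operatorname{Aut}K$ lies in all of them, hence in $\bigcap\mathcal U=\{1\}$. Thus $G$ embeds in $\operatorname{Aut}K$.

The space $K$ is a product with one factor, so $K\in\mathcal P_\lambda$. Hence $G$ fails property (b) of Theorem~\ref{thm:B}, and by Lemma~\ref{lem:iso} it embeds in $\operatorname{Iso}(C(K))$ and fails property (a) as well.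
\end{proof}

Applied with $\lambda^+$ in place of $\lambda$, this shows that $G_\lambda$ embeds in $\operatorname{Aut}K$ for some $K\in\mathcal P_{\lambda^+}$. So the bound on the weights of the factors in Theorem~\ref{thm:B} cannot be relaxed either.

\begin{proof}[Proof of Theorem~\ref{thm:sharp}(b)]
By a theorem of Uspenskij \cite{Usp86}, every topological group with a countable base embeds in $\operatorname{Aut}I^\omega$. By a theorem of Guran \cite{Gur81}, every $\omega$-narrow group $G$ embeds in a product of $\kappa$ second countable groups for some cardinal $\kappa$, and we may take $\kappa\ge1$. Hence $G$ embeds in $(\operatorname{Aut}I^\omega)^\kappa$, which embeds in $\operatorname{Aut}((I^\omega)^\kappa)$ by Lemma~\ref{lem:prod}, and $(I^\omega)^\kappa$ is homeomorphic to $I^{\omega\cdot\kappa}$. Since every group of weight at most $\omega$, metrizable or not, embeds in $\operatorname{Aut}I^\omega$, a group as in Theorem~\ref{thm:A} has weight at least $\omega_1$.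
\end{proof}

\begin{thebibliography}{9}

\bibitem{Gur81}
Guran, \emph{On topological groups close to being Lindel\"of}, Soviet Math. Dokl. \textbf{23} (1981).

\bibitem{Usp86}
Uspenskij, \emph{A universal topological group with a countable base}, Funct. Anal. Appl. \textbf{20} (1986).

\bibitem{Usp21}
Vladimir Uspenskij, \emph{Real-valued measurable cardinals and sequentially continuous homomorphisms}, arXiv:2108.09839 (2021).

\end{thebibliography}
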